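\title{Every affine subspace is of Khintchine type for divergence}

\begin{abstract}
Khintchine's theorem says that if $\psi$ is monotonic and $\sum_q\psi(q)^n$ diverges, then for almost every $\mathbf y\in\mathbb R^n$ there are infinitely many $q$ for which every coordinate of $q\mathbf y$ is within $\psi(q)$ of an integer. We prove that the same holds for almost every point of an arbitrary affine subspace of positive dimension, with no Diophantine condition on the subspace. The proof reduces to lines, obtains rational points near the line from Minkowski's linear forms theorem, discards those that lie too close to a rational point of much smaller denominator, and ends with a second-moment estimate. It also gives a weighted version, a version for ruled manifolds and a version for Hausdorff measures.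
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $\mathbb N=\{1,2,\dots\}$. For $y\in\mathbb R$ let $\|y\|$ be the distance from $y$ to the nearest integer, and for $\mathbf y\in\mathbb R^n$ let $|\mathbf y|=\max_i|y_i|$ and $\|\mathbf y\|=\max_i\|y_i\|$. For a measurable set $A\subseteq\mathbb R$ we write $|A|$ for its Lebesgue measure. Given $\psi:\mathbb N\to[0,\infty)$, put
\[
\mathcal S_n(\psi)=\{\mathbf y\in\mathbb R^n:\ \|q\mathbf y\|<\psi(q)\text{ for infinitely many }q\in\mathbb N\}.
\]
The inequality $\|q\mathbf y\|<\psi(q)$ says that $\mathbf y$ lies within $\psi(q)/q$ of a rational point with denominator $q$. The set of $\mathbf y\in[0,1]^n$ that satisfy it has measure at most $(2\psi(q))^n$, with equality when $\psi(q)\le\frac12$. So if $\sum_q\psi(q)^n<\infty$, then $\mathcal S_n(\psi)$ is null by the Borel--Cantelli lemma. Khintchine's theorem supplies the converse: if $\psi$ is monotonic and $\sum_q\psi(q)^n=\infty$, then almost every point of $\mathbb R^n$ lies in $\mathcal S_n(\psi)$.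

A submanifold of dimension $d<n$ is a null set, so Khintchine's theorem says nothing about its points. A submanifold $\mathcal M\subseteq\mathbb R^n$ of dimension $d\ge1$ is \emph{of Khintchine type for divergence} if, for every monotonic $\psi:\mathbb N\to[0,\infty)$ with $\sum_q\psi(q)^n=\infty$, almost every point of $\mathcal M$ lies in $\mathcal S_n(\psi)$, with respect to the $d$-dimensional Lebesgue measure induced on $\mathcal M$. We answer the following question, which comes from \cite{Huang}: \emph{is every affine subspace $\mathcal L\subseteq\mathbb R^n$ of dimension $d\ge1$, for every $n\ge1$, of Khintchine type for divergence?}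

To see which answer to expect, take the line $\{(x,\alpha):x\in\mathbb R\}$ in the plane and a nonincreasing $\psi$ with $\sum_q\psi(q)^2=\infty$. We need $\|q\alpha\|<\psi(q)$ and $\|qx\|<\psi(q)$. The first condition does not involve $x$; it selects the admissible denominators, and which these are depends on the arithmetic of $\alpha$. If the numbers $q\alpha$ were evenly spread modulo $1$ at every scale, a proportion $2\psi(q)$ of the denominators would be admissible, each would capture a proportion $2\psi(q)$ of the $x$, and we would recover the series $\sum_q\psi(q)^2$. If instead $\alpha=a/b$ in lowest terms and $\psi\le1/b$, only multiples of $b$ are admissible. The line is none the worse for it: $\psi\le1$ gives $\sum_q\psi(q)=\infty$, monotonicity gives $\sum_k\psi(bk)\ge\frac1b\sum_{q\ge b}\psi(q)=\infty$, and Khintchine's theorem in dimension one gives $\|k\cdot bx\|<\psi(bk)$ for infinitely many $k$, for almost every $x$. Both extremes suggest the answer yes. The difficulty lies in between: an irrational $\alpha$ can imitate a rational number over a long range of $q$, with a denominator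 that changes from one range to the next, and then neither argument applies.

\subsection{Results}

The answer is yes, and no Diophantine condition on the subspace is needed.

\begin{theorem}\label{thm:main}
Let $\mathcal L\subseteq\mathbb R^n$ be an affine subspace of dimension $d\ge1$ and let $\psi:\mathbb N\to[0,\infty)$ be monotonic with $\sum_q\psi(q)^n=\infty$. Then almost every point of $\mathcal L$ lies in $\mathcal S_n(\psi)$.
\end{theorem}

The proof treats the coordinates separately and uses only that $\mathcal L$ is swept out by lines. This gives a more general statement. For $\mathbf w\in(0,\infty)^n$ with $\sum_jw_j=n$ let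
\[
\mathcal S_n(\psi,\mathbf w)=\{\mathbf y\in\mathbb R^n:\ \|qy_j\|<\psi(q)^{w_j}\ (1\le j\le n)\text{ for infinitely many }q\in\mathbb N\}.
\]
The normalization $\sum_jw_j=n$ keeps the relevant series equal to $\sum_q\psi(q)^n$, and $\mathbf w=(1,\dots,1)$ gives $\mathcal S_n(\psi)$.

\begin{theorem}\label{thm:weights}
Let $\psi:\mathbb N\to[0,\infty)$ be monotonic with $\sum_q\psi(q)^n=\infty$ and let $\mathbf w\in(0,\infty)^n$ satisfy $\sum_jw_j=n$.
\begin{enumerate}
\item[(i)] For every affine subspace $\mathcal L\subseteq\mathbb R^n$ of dimension $d\ge1$, almost every point of $\mathcal L$ lies in $\mathcal S_n(\psi,\mathbf w)$.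
\item[(ii)] Let $\mathcal M\subseteq\mathbb R^n$ be a $d$-dimensional $C^1$ submanifold, $d\ge1$, that is covered, up to a null set, by countably many sets $\Phi(U)\subseteq\mathcal M$, where $U\subseteq\mathbb R^{d-1}\times\mathbb R$ is open, $\Phi(z,x)=a(z)+x\,b(z)$ is locally Lipschitz on $U$, and $b(z)\ne0$ for all $z$. Then almost every point of $\mathcal M$ lies in $\mathcal S_n(\psi,\mathbf w)$. In particular $\mathcal M$ is of Khintchine type for divergence.
\end{enumerate}
\end{theorem}

Part (ii) covers every cylinder $\mathcal N\times\mathbb R$ over a $C^1$ submanifold $\mathcal N\subseteq\mathbb R^{n-1}$, with $\Phi(z,x)=(\varphi(z),x)$ for local parametrizations $\varphi$ of $\mathcal N$. It covers cones such as $y_1^2+y_2^2=y_3^2$ with the apex removed, with $\Phi(z,x)=x(\cos z,\sin z,1)$ and $x\neq0$. It covers the one-sheeted hyperboloid $y_1^2+y_2^2=1+y_3^2$, with $\Phi(z,x)=(\cos z,\sin z,0)+x(-\sin z,\cos z,1)$; this map is onto because $y_1+iy_2=e^{iz}(1+iy_3)$ can be solved for $z$. The hypothesis of (ii) is preserved by invertible affine maps of $\mathbb R^n$.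

When $\psi$ decays faster, $\mathcal L\cap\mathcal S_n(\psi)$ can still be measured on a finer scale. For $s\ge0$ the Hausdorff measure $\mathcal H^s(A)$ is the limit as $\eta\to0$ of $\inf\sum_i(\operatorname{diam}U_i)^s$, the infimum being over countable covers of $A$ by sets $U_i$ of Euclidean diameter at most $\eta$; normalizing constants play no role below.

\begin{theorem}\label{thm:hausdorff}
Let $\mathcal L\subseteq\mathbb R^n$ be an affine subspace of dimension $d\ge1$ and let $s=d-1+s'$ with $\frac{n-1}n<s'<1$. Let $\psi:\mathbb N\to(0,\infty)$ be such that $g(q)=q^{1-s'}\psi(q)^{s'}$ is nonincreasing and $\sum_qq^{d-s}\psi(q)^{n-d+s}=\infty$. Then $\mathcal H^s(\mathcal L\cap\mathcal S_n(\psi))=\infty$.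
\end{theorem}

The series has a heuristic explanation. For $d=1$ one expects about $q\psi(q)^{n-1}$ rational points of denominator $q$ within $\psi(q)/q$ of a unit segment of the line; each accounts for an interval of length about $\psi(q)/q$, and the sum of the $s$th powers of these lengths is $q^{1-s}\psi(q)^{n-1+s}$.

\subsection{The limits of Theorem \ref{thm:main}}\label{sec:limits}

\emph{The divergence condition cannot be weakened.} If $\sum_q\psi(q)^n<\infty$, then $\mathcal S_n(\psi)$ is null in $\mathbb R^n$, so by Fubini's theorem, for every linear subspace $V$, almost every translate $\mathcal L$ of $V$ has $\mathcal L\cap\mathcal S_n(\psi)$ null in $\mathcal L$.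

\emph{There is no converse for an individual subspace.} Let $n\ge2$ and $\psi(q)=1/q$, so that $\sum_q\psi(q)^n<\infty$. By Dirichlet's theorem every irrational $x$ has $\|qx\|<1/q$ for infinitely many $q$, so almost every point of the line $\{0\}^{n-1}\times\mathbb R$ lies in $\mathcal S_n(\psi)$.

\emph{Monotonicity cannot be dropped for any $1\le d<n$.} Take $\mathcal L=\{\mathbf y:y_1=\dots=y_{n-d}=\frac12\}$, and let $\psi(q)=\frac14$ for odd $q$ and $\psi(q)=0$ for even $q$. Then $\sum_q\psi(q)^n=\infty$, but $\mathcal L\cap\mathcal S_n(\psi)=\emptyset$, because $\|q/2\|=\frac12$ for odd $q$.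

\subsection{Plan}

All three theorems follow from one statement about intervals on the real line, Proposition \ref{prop:key}, formulated in Section \ref{sec:line}. Section \ref{sec:cases} works out two cases by hand: the first shows which properties of rational points are needed, the second shows how they fail and how to restore them. Section \ref{sec:proof} proves the proposition. Section \ref{sec:lebesgue} deduces Theorem \ref{thm:weights}, of which Theorem \ref{thm:main} is the case $\mathbf w=(1,\dots,1)$ of part (i), and Section \ref{sec:hausdorff} deduces Theorem \ref{thm:hausdorff}.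

\section{Approximation on a line as a problem about intervals}\label{sec:line}

Let $m=n-1$ and consider the line of points $(x,\alpha+x\beta)$, $x\in\mathbb R$, where $\alpha,\beta\in\mathbb R^m$. For integers $q,p,r_j$,
\begin{equation}\label{eq:split}
q(\alpha_j+x\beta_j)-r_j=(q\alpha_j+p\beta_j-r_j)+\beta_j(qx-p).
\end{equation}
So it suffices to make $|qx-p|$ and $|q\alpha_j+p\beta_j-r_j|$ small. The gain is that the second quantity does not involve $x$: it measures how close the rational point $(p/q,r/q)$ is to the line. The good $x$ then form a union of intervals centered at the first coordinates $p/q$ of rational points near the line. We group the denominators by levels $q\le2^t$ and allow separate tolerances for the different forms.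

\begin{proposition}\label{prop:key}
Let $m\ge0$ and $\alpha,\beta\in\mathbb R^m$. Let $T\subseteq\mathbb N$ be infinite. For $t\in T$ let $\varepsilon_t>0$ and $\sigma_{t,1},\dots,\sigma_{t,m}\in(0,1)$, and put
\[
\delta_t=\frac1{2^t\prod_j\sigma_{t,j}},\qquad c_t=\frac{\varepsilon_t}{\delta_t}=2^t\varepsilon_t\prod_j\sigma_{t,j}.
\]
Assume:
\begin{enumerate}
\item[(H1)] $\varepsilon_t$ and each $\sigma_{t,j}$ are nonincreasing in $t\in T$;
\item[(H2)] there is $K$ with $\sum_{t'\in T,\,t'>t}\varepsilon_{t'}\le K\varepsilon_t$ for all $t\in T$;
\item[(H3)] $c_t\le\frac12$ for all $t\in T$, and $\sum_{t\in T}c_t=\infty$;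
\item[(H4)] $\delta_t<1$ for all $t\in T$, and $\delta_t\to0$ as $t\to\infty$ in $T$.
\end{enumerate}
Then for almost every $x\in\mathbb R$ there are infinitely many $t\in T$ for which some $(q,p,r)\in\mathbb N\times\mathbb Z\times\mathbb Z^m$ satisfies
\begin{equation}\label{eq:system}
q\le2^t,\qquad|qx-p|\le\varepsilon_t,\qquad|q\alpha_j+p\beta_j-r_j|\le\sigma_{t,j}\quad(1\le j\le m).
\end{equation}
\end{proposition}

We fix data as in the proposition until the end of Section \ref{sec:proof}. For $t\in T$ let $G_t$ be the set of $v=(q,p,r)\in\mathbb N\times\mathbb Z\times\mathbb Z^m$ with $q\le2^t$ and $|q\alpha_j+p\beta_j-r_j|\le\sigma_{t,j}$ for all $j$. Write $q_v=q$ and $P_v=p/q$. To $v\in G_t$ we attach two concentric open intervals, its \emph{target} and its \emph{territory},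
\[
J_t(v)=\Big(P_v-\frac{\varepsilon_t}{q_v},\,P_v+\frac{\varepsilon_t}{q_v}\Big),\qquad
H_t(v)=\Big(P_v-\frac{\delta_t}{2q_v},\,P_v+\frac{\delta_t}{2q_v}\Big).
\]
Every $x\in J_t(v)$ solves \eqref{eq:system} at level $t$. Since $c_t\le\frac12$,
\begin{equation}\label{eq:JH}
J_t(v)\subseteq H_t(v),\qquad|J_t(v)|=2c_t|H_t(v)|.
\end{equation}

The number $c_t$ is the expected proportion of the line covered by targets: if the values $q\alpha_j+p\beta_j$ were evenly spread modulo $1$, a unit interval would contain about $4^t\prod_j\sigma_{t,j}$ points $P_v$, with targets of length about $\varepsilon_t2^{-t}$. The number $\delta_t$ is the value of $\varepsilon_t$ at which this proportion reaches $1$. At that value the intervals do cover the line, whatever $\alpha$ and $\beta$ are. This follows from \emph{Minkowski's linear forms theorem}: if $L_1,\dots,L_k$ are linear forms on $\mathbb R^k$ with determinant $\pm1$ and $\mu_1,\dots,\mu_k>0$ have product at least $1$, then some nonzero $z\in\mathbb Z^k$ satisfies $|L_1(z)|\le\mu_1$ and $|L_i(z)|<\mu_i$ for $2\le i\le k$.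

\begin{lemma}\label{lem:mink}
For every $x\in\mathbb R$ and $t\in T$ there is $v\in G_t$ with $|x-P_v|\le\delta_t/q_v$.
\end{lemma}

\begin{proof}
The $m+2$ forms $q$, $qx-p$, $q\alpha_j+p\beta_j-r_j$ in the variables $(q,p,r)$ have a triangular matrix with diagonal entries $\pm1$, and $2^t\cdot\delta_t\cdot\prod_j\sigma_{t,j}=1$. So there is a nonzero integer vector at which they are bounded by $2^t$, $\delta_t$, $\sigma_{t,j}$ respectively. If $q=0$, then $|p|\le\delta_t<1$ forces $p=0$, and then $|r_j|\le\sigma_{t,j}<1$ forces $r=0$, a contradiction. Changing sign if necessary, $q\ge1$.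
\end{proof}

This is the only source of rational points in the paper. It says that there are never too few. There may be far too many, and the lemma gives no lower bound for $q_v$, so the targets at one level may have very different lengths. To conclude from $\sum_tc_t=\infty$ that almost every $x$ lies in infinitely many targets, we need sets $A_t$ of density comparable to $c_t$ that are roughly independent, which requires \emph{upper} bounds for overlaps. We obtain them by using only a well-chosen part of $G_t$.

\section{Two test cases}\label{sec:cases}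

\subsection{The case $m=0$: fractions in lowest terms}

Here $\delta_t=2^{-t}$, $\varepsilon_t=c_t2^{-t}\le2^{-t-1}$, and $G_t$ consists of all pairs $(q,p)$ with $q\le2^t$. The natural choice is the set $R_t$ of coprime pairs in $G_t$. It has three properties.

\begin{enumerate}
\item[(A)] \emph{Covering.} Every $x$ is within $\delta_t/q_v$ of $P_v$ for some $v\in R_t$: take the pair given by Lemma \ref{lem:mink} and reduce it, which can only decrease $q_v$.
\item[(B)] \emph{Separation.} Distinct $u,v\in R_t$ with $q_u\le q_v$ satisfy $|P_u-P_v|\ge1/(q_uq_v)\ge\delta_t/q_u$.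
\item[(C)] \emph{Later targets are short.} If $t<t'$, $v\in R_t$, $v'\in R_{t'}$ and $J_t(v)$ meets $J_{t'}(v')$, then $q_{v'}\ge q_v$. If $P_v=P_{v'}$, then $v=v'$. Otherwise $1/(q_vq_{v'})<\varepsilon_t/q_v+\varepsilon_{t'}/q_{v'}$, so $1<\varepsilon_tq_{v'}+\varepsilon_{t'}q_v\le\varepsilon_tq_{v'}+\frac12$, and $q_{v'}>1/(2\varepsilon_t)\ge2^t\ge q_v$.
\end{enumerate}

By (B) the territories at level $t$ are disjoint, by (A) they fill a fixed proportion of the line, and so by \eqref{eq:JH} the targets fill a proportion comparable to $c_t$. By (C) a later target that meets $J_t(v)$ is at most $\varepsilon_{t'}/\varepsilon_t$ times as long as $J_t(v)$, so no single one can cover much of it. The ratio $\varepsilon_{t'}/\varepsilon_t$ is attained: $R_t\subseteq R_{t'}$, and $J_{t'}(v)$ is a concentric part of $J_t(v)$ of exactly this relative length. Overlaps of this size cannot be avoided, and (H2) is there to make them summable.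

\subsection{A coordinate axis in the plane}

Let $m=1$, $\alpha=\beta=0$, $T=\{t\ge5\}$ and $\varepsilon_t=\sigma_{t,1}=(4t2^t)^{-1/2}$. Then $c_t=1/(4t)$, $\delta_t=2t^{1/2}2^{-t/2}<1$ and $\varepsilon_{t+1}\le2^{-1/2}\varepsilon_t$, so (H1)--(H4) hold. Since $\sigma_{t,1}<1$, the set $G_t$ consists of all $(q,p,0)$ with $q\le2^t$, which is more than the expected number by a factor of order $1/\sigma_{t,1}$. Passing to lowest terms no longer helps. Let $v=(2^t,1,0)$ and $u=(1,0,0)$. Then $|P_v-P_u|=2^{-t}<\delta_t$, so (B) fails. Moreover $J_t(v)\subseteq(0,2^{1-t})$ and $J_{t'}(u)=(-\varepsilon_{t'},\varepsilon_{t'})$, and $2^{1-t}\le\varepsilon_{t'}$ is equivalent to $16t'2^{t'}\le4^t$. So for large $t$ the target $J_t(v)$ is contained in a single target of every level $t'$ with $t<t'\le3t/2$, and (C) fails badly.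

The fraction $1/2^t$ is in lowest terms, but at the resolution $\delta_t$ it cannot be told apart from $0/1$. This suggests an approximate notion of lowest terms.

\begin{definition}\label{def:dom}
A vector $v\in G_t$ is \emph{dominated at level $t$} if there is $v'\in G_t$ with $q_{v'}\le\frac12q_v$ and $|P_v-P_{v'}|<\delta_t/q_{v'}$. Let $C_t$ be the set of $v\in G_t$ that are not dominated at level $t$.
\end{definition}

For $m=0$ we have $C_t=R_t$. A pair with greatest common divisor at least $2$ is dominated by its reduced form. If $v$ is coprime and $q_{v'}\le\frac12q_v$, then $P_{v'}\ne P_v$, so $|P_v-P_{v'}|\ge1/(q_vq_{v'})\ge\delta_t/q_{v'}$. On the coordinate axis, Minkowski's theorem for the forms $q'$ and $q'P_v-p'$ with bounds $1/\delta_t$ and $\delta_t$ gives $1\le q'\le1/\delta_t$ with $|P_v-p'/q'|<\delta_t/q'$. So every $v\in G_t$ with $q_v\ge2/\delta_t$ is dominated, and $C_t$ retains only denominators below $2/\delta_t=2^{t/2}t^{-1/2}$, for which fractions are separated on the scale that (B) requires, up to a factor $2$. The definition finds the right range of denominators without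 being told anything about $\alpha$ and $\beta$.

\section{Proof of Proposition \ref{prop:key}}\label{sec:proof}

We construct sets $F_t\subseteq C_t$ with properties (A), (B), (C), up to constants, and then carry out the measure estimates.

\subsection{Undominated vectors still cover}

Replacing a dominated vector by one that dominates it at least halves the denominator, so the errors form a geometric series. This is the reason for the factor $\frac12$ in Definition \ref{def:dom}.

\begin{lemma}\label{lem:cover}
For every $x\in\mathbb R$ and $t\in T$ there is $v\in C_t$ with $|x-P_v|\le2\delta_t/q_v$.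
\end{lemma}

\begin{proof}
Let $v_0\in G_t$ be given by Lemma \ref{lem:mink}. If $v_i\notin C_t$, choose $v_{i+1}\in G_t$ with $q_{v_{i+1}}\le\frac12q_{v_i}$ and $|P_{v_i}-P_{v_{i+1}}|<\delta_t/q_{v_{i+1}}$. Denominators are positive integers, so the process stops at some $v_k\in C_t$. Since $q_{v_i}\ge2^{k-i}q_{v_k}$,
\[
|x-P_{v_k}|\le|x-P_{v_0}|+\sum_{i=1}^k|P_{v_{i-1}}-P_{v_i}|\le\sum_{i=0}^k\frac{\delta_t}{q_{v_i}}\le\frac{2\delta_t}{q_{v_k}}.\qedhere
\]
\end{proof}

\subsection{Selecting a separated family}

Two vectors of $C_t$ whose denominators are within a factor $2$ of each other may still be close together, so (B) calls for a further, greedy, selection. We also localize. Fix a bounded open interval $I$ of length $\ell>0$, and use (H4) to choose $N$ with $6\delta_t\le\ell$ for all $t\in T$, $t\ge N$. For such $t$ consider the set of $v\in C_t$ with $\operatorname{dist}(P_v,I)\le2\delta_t/q_v$. It is finite: $q\le2^t$, the fraction $p/q$ is bounded, and each $r_j$ is within $1$ of $q\alpha_j+p\beta_j$. List it with $q_v$ nondecreasing. Going through the list, select $v$ if and only if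 $|P_v-P_u|\ge\delta_t/q_u$ for every previously selected $u$. Let $F_t$ be the set of selected vectors and
\[
A_t=\bigcup_{v\in F_t}J_t(v).
\]

\begin{lemma}\label{lem:select}
Let $t\in T$, $t\ge N$. The territories $H_t(v)$, $v\in F_t$, are pairwise disjoint and lie within distance $3\delta_t$ of $I$, and
\begin{equation}\label{eq:size}
\tfrac13c_t\ell\le|A_t|\le4c_t\ell.
\end{equation}
\end{lemma}

\begin{proof}
If $u$ is selected before $v$, then $q_u\le q_v$ and $|P_u-P_v|\ge\delta_t/q_u\ge\delta_t/(2q_u)+\delta_t/(2q_v)$, so $H_t(u)\cap H_t(v)=\emptyset$. Every point of $H_t(v)$ is within $2\delta_t/q_v+\delta_t/(2q_v)\le3\delta_t$ of $I$. The $3\delta_t$-neighborhood of $I$ has length $\ell+6\delta_t\le2\ell$, so $\sum_{v\in F_t}|H_t(v)|\le2\ell$. By \eqref{eq:JH} the targets are disjoint and $|A_t|=2c_t\sum_{v\in F_t}|H_t(v)|\le4c_t\ell$.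

For the lower bound we show that every $x\in I$ is within $3\delta_t/q_u$ of $P_u$ for some $u\in F_t$. Let $v\in C_t$ be given by Lemma \ref{lem:cover}; it is on the list. If $v$ is selected, take $u=v$. If not, there is a selected $u$ with $q_u\le q_v$ and $|P_v-P_u|<\delta_t/q_u$, and then $|x-P_u|\le2\delta_t/q_v+\delta_t/q_u\le3\delta_t/q_u$. Hence $\ell\le\sum_{u\in F_t}6\delta_t/q_u$, and $|A_t|=\sum_{u\in F_t}2\varepsilon_t/q_u\ge2\varepsilon_t\ell/(6\delta_t)=c_t\ell/3$.
\end{proof}

\subsection{Overlaps between levels}

The greedy selection keeps $v\in F_t$ away from the \emph{selected} vectors of level $t$ only. A later level may select a vector of small denominator that level $t$ passed over. This is why domination is tested against all of $G_t$, and why the following consequence of (H1) matters: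
\begin{equation}\label{eq:nested}
t<t',\quad v'\in G_{t'},\quad q_{v'}\le2^t\quad\Longrightarrow\quad v'\in G_t,
\end{equation}
because $\sigma_{t',j}\le\sigma_{t,j}$.

\begin{lemma}\label{lem:short}
Let $t<t'$ be in $T$, let $v\in C_t$ and $v'\in G_{t'}$, and suppose that $J_t(v)\cap J_{t'}(v')\ne\emptyset$. Then $q_{v'}>\frac12q_v$, and consequently $|J_{t'}(v')|<2(\varepsilon_{t'}/\varepsilon_t)|J_t(v)|$.
\end{lemma}

\begin{proof}
Suppose $q_{v'}\le\frac12q_v$. Then $q_{v'}\le2^t$, so $v'\in G_t$ by \eqref{eq:nested}. Using $\varepsilon_{t'}\le\varepsilon_t$ from (H1) and $\varepsilon_t\le\frac12\delta_t$ from (H3),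
\[
|P_v-P_{v'}|<\frac{\varepsilon_t}{q_v}+\frac{\varepsilon_{t'}}{q_{v'}}\le\frac{\varepsilon_t}{2q_{v'}}+\frac{\varepsilon_t}{q_{v'}}=\frac{3\varepsilon_t}{2q_{v'}}\le\frac{3\delta_t}{4q_{v'}}<\frac{\delta_t}{q_{v'}}.
\]
So $v$ is dominated at level $t$, contrary to $v\in C_t$. Hence $|J_{t'}(v')|=2\varepsilon_{t'}/q_{v'}<4\varepsilon_{t'}/q_v=2(\varepsilon_{t'}/\varepsilon_t)|J_t(v)|$.
\end{proof}

\begin{lemma}\label{lem:overlap}
If $N\le t<t'$ with $t,t'\in T$, then
\begin{equation}\label{eq:overlap}
|A_t\cap A_{t'}|\le\big(6c_{t'}+4\varepsilon_{t'}/\varepsilon_t\big)|A_t|.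
\end{equation}
\end{lemma}

\begin{proof}
Fix $v\in F_t$, write $J=J_t(v)$, and consider the $v'\in F_{t'}$ whose targets meet $J$. Their territories $H_{t'}(v')$ are disjoint and meet $J$. We split them by length.

If $|H_{t'}(v')|\le|J|$, then $H_{t'}(v')$ lies in the interval concentric with $J$ and three times as long. These territories have total length at most $3|J|$, so by \eqref{eq:JH} their targets have total length at most $6c_{t'}|J|$.

There are at most two $v'$ with $|H_{t'}(v')|>|J|$: of three disjoint intervals meeting $J$, the middle one lies between two points of $J$, so it is contained in $J$ and has length at most $|J|$. By Lemma \ref{lem:short} each of these two targets has length at most $2(\varepsilon_{t'}/\varepsilon_t)|J|$.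

Hence $|J\cap A_{t'}|\le(6c_{t'}+4\varepsilon_{t'}/\varepsilon_t)|J|$. Sum over the disjoint targets $J$ that make up $A_t$.
\end{proof}

The first term in \eqref{eq:overlap} is what independence would give, up to a constant. The second accounts for rational points that are used at both levels.

\subsection{The second moment}

Let $N'\ge N$, let $M>N'$ be so large that $T'=T\cap[N',M]$ is nonempty, and put $S=\sum_{t\in T'}c_t>0$ and $\nu=\sum_{t\in T'}\mathbf 1_{A_t}$. By \eqref{eq:size}, $\int\nu\ge\ell S/3$. By \eqref{eq:overlap}, (H2) and \eqref{eq:size},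
\[
\int\nu^2=\sum_{t\in T'}|A_t|+2\sum_{\substack{t,t'\in T'\\t<t'}}|A_t\cap A_{t'}|\le\sum_{t\in T'}|A_t|\,(1+12S+8K)\le4\ell S(1+8K+12S).
\]
The function $\nu$ vanishes outside $\bigcup_{t\in T'}A_t$, so the Cauchy--Schwarz inequality gives
\[
\Big|\bigcup_{t\in T'}A_t\Big|\ge\frac{(\int\nu)^2}{\int\nu^2}\ge\frac{\ell S}{36(1+8K+12S)}.
\]
As $M\to\infty$ we have $S\to\infty$ by (H3), and the right side tends to $\ell/432$. So $U_{N'}=\bigcup_{t\in T,\,t\ge N'}A_t$ has measure at least $\ell/432$ for every $N'\ge N$. The sets $U_{N'}$ decrease and lie within distance $\ell/2$ of $I$, so their intersection $\limsup_tA_t$ has measure at least $\ell/432$. A point of $\limsup_tA_t$ is within $3\delta_t$ of $I$ for infinitely many $t$, so it lies in $\overline I$ by (H4).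

Let $E$ be the set of $x$ for which \eqref{eq:system} is solvable for infinitely many $t\in T$. For each $t$ the solvable $x$ form a countable union of closed intervals, so $E$ is Borel. It contains $\limsup_tA_t$, hence $|E\cap I|\ge|I|/432$ for every bounded open interval $I$. By the Lebesgue density theorem, almost every point $x$ of $Z=\mathbb R\setminus E$ satisfies $|Z\cap(x-\eta,x+\eta)|/(2\eta)\to1$ as $\eta\to0$. No point does, since this ratio is at most $1-\frac1{432}$. Hence $|Z|=0$, and Proposition \ref{prop:key} is proved. \qed

\section{Proof of Theorems \ref{thm:main} and \ref{thm:weights}}\label{sec:lebesgue}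

\subsection{Thinning the levels}

The natural choice $\varepsilon_t\approx\psi(2^t)$, $T=\mathbb N$ need not satisfy (H2), because $\psi$ may be constant over many consecutive levels. On such a stretch $c_t$ grows geometrically, so only the last level matters. Nor need it satisfy (H4), because $\delta_t=\varepsilon_t/c_t$ is large when $c_t$ is very small; but levels with $c_t<t^{-2}$ contribute a convergent sum. The next lemma discards both kinds of level.

\begin{lemma}\label{lem:thin}
Let $(g_t)_{t\in\mathbb N}$ be a nonincreasing sequence in $(0,1]$ tending to $0$. Let $a,\lambda,\rho>0$, put $c_t=a2^{\lambda t}g_t^\rho$, and suppose that $\sum_tc_t=\infty$. Then there is $T\subseteq\mathbb N$ such that $\sum_{t\in T}c_t=\infty$, $c_t\ge t^{-2}$ for all $t\in T$, and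
\[
\sum_{t'\in T,\,t'>t}g_{t'}^w\le(1-2^{-w})^{-1}g_t^w\qquad(t\in T,\ w>0).
\]
These properties persist when finitely many elements are removed from $T$.
\end{lemma}

\begin{proof}
For $k\ge0$ let $\Lambda_k=\{t\in\mathbb N:2^{-k-1}<g_t\le2^{-k}\}$. These sets partition $\mathbb N$ and are finite because $g_t\to0$. For $\Lambda_k\ne\emptyset$ let $t_k=\max\Lambda_k$; the $t_k$ increase with $k$ because $g_t$ is nonincreasing. Since $2^{-k}<2g_{t_k}$,
\[
\sum_{t\in\Lambda_k}c_t\le a2^{-k\rho}\sum_{t\le t_k}2^{\lambda t}\le\frac{a2^{-k\rho}2^{\lambda t_k}}{1-2^{-\lambda}}\le\frac{2^\rho}{1-2^{-\lambda}}\,c_{t_k},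
\]
so $\sum_kc_{t_k}=\infty$. Let $T=\{t_k:c_{t_k}\ge t_k^{-2}\}$. The omitted terms have sum at most $\sum_tt^{-2}<\infty$, so $\sum_{t\in T}c_t=\infty$. If $t=t_k$ and $t'=t_{k'}>t$, then $k'>k$ and $g_{t'}/g_t\le2^{-(k'-k-1)}$; summing the $w$th powers over $k'>k$ gives at most $(1-2^{-w})^{-1}$. The last assertion holds because removing terms decreases the left side and changes $\sum_{t\in T}c_t$ by a finite amount.
\end{proof}

We also record a consequence of Cauchy condensation. If $f\ge0$ is nonincreasing, then $\sum_{2^t\le q<2^{t+1}}f(q)\le2^tf(2^t)$. If $a_t\ge0$ and $\sum_ta_t=\infty$, then $\sum_t\min(a_t,1)=\infty$, since either $a_t\ge1$ infinitely often or the two series eventually agree. Hence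
\begin{equation}\label{eq:cond}
f\ge0\text{ nonincreasing},\quad\sum_qf(q)=\infty\quad\Longrightarrow\quad\sum_{t\in\mathbb N}\min\big(2^tf(2^t),1\big)=\infty.
\end{equation}

\subsection{Affine subspaces}

We prove Theorem \ref{thm:weights}(i). For Theorem \ref{thm:main} read every weight as $1$.

\emph{Reduction to lines.} The set $\mathcal S_n(\psi,\mathbf w)$ is a $\limsup$ of open sets, hence Borel. Write $\mathcal L=\mathbf y_0+V$ with $V$ linear, pick a unit vector $u\in V$ and let $W=V\cap u^\perp$. The map $(z,x)\mapsto\mathbf y_0+z+xu$ is an isometry of $W\times\mathbb R$ onto $\mathcal L$, so by Fubini's theorem it suffices to treat lines.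

\emph{Reduction of $\psi$.} If $\psi$ is nondecreasing, divergence gives $q_0$ with $\psi(q_0)>0$, and $\psi(q)\ge\psi(q_0)$ for $q\ge q_0$. Only large $q$ matter, so we may replace $\psi$ by the constant $\psi(q_0)$, for which the series still diverges. So let $\psi$ be nonincreasing. Then $\psi>0$ everywhere, since otherwise the series would have finitely many nonzero terms. To secure $c_t\le\frac12$ and the decay of $\delta_t$ we truncate: $\hat\psi(q)=\min(\psi(q),q^{-1/n})$ is nonincreasing, positive, at most $1$ and tends to $0$, and by \eqref{eq:cond} with $f=\psi^n$,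
\[
\sum_t2^t\hat\psi(2^t)^n=\sum_t\min\big(2^t\psi(2^t)^n,1\big)=\infty.
\]

\emph{Parametrizing the line.} In \eqref{eq:split} the error in $qx-p$ is passed on to every coordinate with $\beta_j\ne0$, so $x$ should be the coordinate with the strictest tolerance among those that vary along the line. Among the coordinates in which the direction of the line is nonzero, choose one of largest weight. Permuting coordinates and weights together, we put it first, and we rename the weights $w_0,w_1,\dots,w_m$, where $m=n-1$. The line is then $\{(x,\alpha+x\beta):x\in\mathbb R\}$ with $\alpha,\beta\in\mathbb R^m$, and $w_0\ge w_j$ whenever $\beta_j\ne0$.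

\emph{Choice of parameters.} Let
\begin{equation}\label{eq:kappa}
\kappa=\frac1{2(1+|\beta|)}\le\frac12
\end{equation}
(with $|\beta|=0$ if $m=0$), and put $g_t=\hat\psi(2^t)$, $\varepsilon_t=\kappa g_t^{w_0}$, $\sigma_{t,j}=\kappa g_t^{w_j}\le\frac12$. Since the weights sum to $n$, we have $c_t=\kappa^n2^tg_t^n\le\kappa^n\le\frac12$, and $\sum_tc_t=\infty$. Let $T$ be given by Lemma \ref{lem:thin} with $a=\kappa^n$, $\lambda=1$, $\rho=n$. Then (H1) holds because $g_t$ is nonincreasing, (H2) holds with $K=(1-2^{-w_0})^{-1}$, and (H3) holds. For $t\in T$ we have $\delta_t=\varepsilon_t/c_t\le t^2g_t^{w_0}\le t^22^{-tw_0/n}\to0$, so (H4) holds once the finitely many $t$ with $\delta_t\ge1$ are removed.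

\emph{Conclusion.} By Proposition \ref{prop:key}, almost every $x$ is irrational and has a solution $(q,p,r)$ of \eqref{eq:system} for infinitely many $t\in T$. For such a solution $q\le2^t$, so monotonicity gives $g_t\le\hat\psi(q)\le\psi(q)$. This is the step that compensates for having no lower bound on $q$. Then $|qx-p|\le\kappa g_t^{w_0}<\psi(q)^{w_0}$. If $\beta_j\ne0$, then $g_t^{w_0}\le g_t^{w_j}$ because $g_t\le1$, so $|\beta_j|g_t^{w_0}\le|\beta|g_t^{w_j}$ for every $j$, and \eqref{eq:split} gives
\[
|q(\alpha_j+x\beta_j)-r_j|\le\kappa g_t^{w_j}+|\beta_j|\kappa g_t^{w_0}\le\kappa(1+|\beta|)g_t^{w_j}=\tfrac12g_t^{w_j}<\psi(q)^{w_j}.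
\]
It remains to see that infinitely many $q$ occur. Otherwise one $q$ occurs for infinitely many $t$, so $\|qx\|\le\varepsilon_t\to0$ along these $t$ and $qx\in\mathbb Z$, contrary to irrationality. Hence $(x,\alpha+x\beta)\in\mathcal S_n(\psi,\mathbf w)$. This proves Theorem \ref{thm:weights}(i) and Theorem \ref{thm:main}. \qed

\subsection{Ruled manifolds}

We use three standard facts: a Lipschitz map with constant $L$ increases $\mathcal H^s$ by at most the factor $L^s$; in $\mathbb R^d$ the Lebesgue-null and $\mathcal H^d$-null sets coincide; and so do the null sets of $\mathcal H^d$ and of the induced measure on a $d$-dimensional $C^1$ submanifold.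

Fix one of the maps $\Phi:U\to\mathcal M$ in Theorem \ref{thm:weights}(ii), and let $Z$ be the set of $(z,x)\in U$ with $\Phi(z,x)\notin\mathcal S_n(\psi,\mathbf w)$. It is Borel because $\Phi$ is continuous. For each $z$, since $b(z)\ne0$, the map $x\mapsto a(z)+xb(z)$ is an affine parametrization of a line, so by part (i) the slice $\{x:(z,x)\in Z\}$ is null. By Fubini's theorem $Z$ is null in $\mathbb R^d$. Cover $U$ by countably many balls on which $\Phi$ is Lipschitz; then $\Phi(Z)=\Phi(U)\setminus\mathcal S_n(\psi,\mathbf w)$ is $\mathcal H^d$-null. A countable union over the maps $\Phi$ shows that $\mathcal M\setminus\mathcal S_n(\psi,\mathbf w)$ is null in $\mathcal M$. \qed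

\section{Proof of Theorem \ref{thm:hausdorff}}\label{sec:hausdorff}

We use two tools. Write $B(x,\eta)=[x-\eta,x+\eta]$. The \emph{Mass Transference Principle} \cite[Theorem 2]{BV}, in dimension one and for $0<s<1$, states: if $\eta_i\to0$ and $\limsup_iB(x_i,\eta_i^s)$ has full Lebesgue measure in $\mathbb R$, then $\mathcal H^s\big(B\cap\limsup_iB(x_i,\eta_i)\big)=\mathcal H^s(B)=\infty$ for every interval $B$ of positive length. \emph{Eilenberg's inequality} \cite[2.10.25]{Federer} states, for a Lipschitz map $f$ from a Euclidean space $X$ to a Euclidean space $W$ of dimension $k$ and for $\tau\ge0$, that there is $C<\infty$ with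
\begin{equation}\label{eq:eilenberg}
\int_W^*\mathcal H^\tau\big(A\cap f^{-1}(z)\big)\,dz\le C\,\mathcal H^{\tau+k}(A)\qquad(A\subseteq X),
\end{equation}
where $\int^*$ is the upper integral, the infimum of the integrals of measurable majorants.

\subsection{Lines}

Let $d=1$, so that $s=s'$, and let $m=n-1$. After permuting coordinates, $\mathcal L=\{(x,\alpha+x\beta):x\in\mathbb R\}$; let $\kappa$ be as in \eqref{eq:kappa}. We want intervals of radius about $\psi(q)/q$ around rational points whose distance from $\mathcal L$ is about $\psi(q)/q$. The Mass Transference Principle asks for a Lebesgue statement about intervals with the same centers and radii $(\psi(q)/q)^s=g(q)/q$. So we apply Proposition \ref{prop:key} with $\varepsilon_t$ governed by $g$ and $\sigma_{t,j}$ governed by $\psi$.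

\emph{Truncation.} We have $\psi(q)=(g(q)q^{-(1-s)})^{1/s}$, so $\psi$ is nonincreasing. Let
\[
\lambda=\frac{ns-m}s,\qquad\rho=\frac{s+m}s,\qquad\theta=\frac\lambda\rho=\frac{ns-m}{s+m}.
\]
The hypothesis $s>\frac{n-1}n$ says exactly that $\lambda>0$ and $\theta>0$. Put $\hat g(q)=\min(g(q),q^{-\theta})$ and $\hat\psi(q)=(\hat g(q)q^{-(1-s)})^{1/s}$. Both are positive, nonincreasing and at most $1$, and $\hat g\le g$, $\hat\psi\le\psi$. Since $1-m(1-s)/s=\lambda$ and $1+m/s=\rho$,
\[
q\,\hat g(q)\hat\psi(q)^m=q^\lambda\hat g(q)^\rho=\min\big(q^\lambda g(q)^\rho,\,q^{\lambda-\theta\rho}\big)=\min\big(q\,g(q)\psi(q)^m,\,1\big).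
\]
The function $f(q)=g(q)\psi(q)^m=q^{1-s}\psi(q)^{n-1+s}$ is nonincreasing and $\sum_qf(q)=\infty$ by hypothesis.

\emph{Applying the proposition.} Put $g_t=\hat g(2^t)\le2^{-\theta t}$, $\varepsilon_t=\kappa g_t$ and $\sigma_{t,j}=\kappa\hat\psi(2^t)\le\frac12$. Then
\[
c_t=\kappa^n2^{\lambda t}g_t^\rho=\kappa^n\min\big(2^tf(2^t),1\big)\le\tfrac12,
\]
and $\sum_tc_t=\infty$ by \eqref{eq:cond}. Let $T$ be given by Lemma \ref{lem:thin} with $a=\kappa^n$. Then (H1) and (H3) hold, (H2) holds with $K=2$, and $\delta_t=\varepsilon_t/c_t\le t^22^{-\theta t}\to0$ gives (H4) after finitely many $t$ are removed. So almost every $x$ is irrational and has solutions of \eqref{eq:system} for infinitely many $t\in T$. Since $\varepsilon_t\to0$, a fixed $q$ can occur for only finitely many $t$, so infinitely many $q$ occur. For each solution, $q\le2^t$ and monotonicity give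
\begin{equation}\label{eq:near}
|q\alpha_j+p\beta_j-r_j|\le\kappa\psi(q)\qquad(1\le j\le m)
\end{equation}
and, since $\kappa<\kappa^s$,
\begin{equation}\label{eq:big}
\Big|x-\frac pq\Big|\le\frac{\kappa g(q)}q=\kappa\Big(\frac{\psi(q)}q\Big)^s<\Big(\frac{\kappa\psi(q)}q\Big)^s.
\end{equation}

\emph{Mass transference.} To have radii tending to $0$ we need finitely many intervals for each $q$. Consider the triples $(q,p,r)\in\mathbb N\times\mathbb Z\times\mathbb Z^m$ that satisfy \eqref{eq:near} and $|p|\le q^2$. There are finitely many for each $q$; enumerate them with $q$ nondecreasing and attach to each the interval $B(p/q,\kappa\psi(q)/q)$. The radii are at most $\psi(1)/q$, so they tend to $0$. For $x$ as above, \eqref{eq:big} gives $|p/q|\le|x|+g(1)/q\le q$ once $q$ is large, so $x$ lies in $B(p/q,(\kappa\psi(q)/q)^s)$ for infinitely many of the triples. The Mass Transference Principle gives $\mathcal H^s(D)=\infty$, where $D$ is the set of $x$ lying in $B(p/q,\kappa\psi(q)/q)$ for infinitely many triples, hence for infinitely many $q$. For such $x$ and such a triple, $|qx-p|\le\kappa\psi(q)<\psi(q)$,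 and \eqref{eq:split} and \eqref{eq:near} give $|q(\alpha_j+x\beta_j)-r_j|\le\kappa(1+|\beta|)\psi(q)<\psi(q)$. So $(x,\alpha+x\beta)\in\mathcal S_n(\psi)$ for every $x\in D$. Projection to the first coordinate is $1$-Lipschitz and maps $\mathcal L\cap\mathcal S_n(\psi)$ onto a set containing $D$, so $\mathcal H^s(\mathcal L\cap\mathcal S_n(\psi))\ge\mathcal H^s(D)=\infty$.

\subsection{Higher dimension}

Let $d\ge2$. Since $d-s=1-s'$ and $n-d+s=n-1+s'$, the hypotheses of the theorem for $(d,s)$ are those for $(1,s')$. So $\mathcal H^{s'}(\mathcal L'\cap\mathcal S_n(\psi))=\infty$ for every line $\mathcal L'\subseteq\mathbb R^n$. Write the points of $\mathcal L$ as $\mathbf y_0+z+xu$ with $z\in W$, $x\in\mathbb R$, as in the reduction to lines in Section \ref{sec:lebesgue}, and let $f(\mathbf y_0+z+xu)=z$. This is a $1$-Lipschitz map onto the $(d-1)$-dimensional space $W$, and its fibers are lines. Apply \eqref{eq:eilenberg} with $A=\mathcal L\cap\mathcal S_n(\psi)$, $\tau=s'$ and $k=d-1$. The integrand is $\infty$ for every $z\in W$, so $\mathcal H^s(A)=\mathcal H^{s'+d-1}(A)=\infty$. \qed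

\begin{thebibliography}{9}

\bibitem{BV}
Beresnevich and Velani, \emph{Ann. of Math.} \textbf{164} (2006).

\bibitem{Federer}
Federer, \emph{Geometric Measure Theory}.

\bibitem{Huang}
Jing-Jing Huang, \emph{Extremal affine subspaces and Khintchine-Jarn\'ik type theorems}, arXiv:2208.04255 (2022).

\end{thebibliography}
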